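\title{Liquid cohomology of compact groups and the hyperbolic volume class}

\begin{abstract}
Let $G$ be a compact group acting trivially on a $p$-liquid real vector space $V$. For abelian $G$ the condensed group cohomology $H^i(G,V)$ vanishes for $i>0$. We show that this fails for $G=\mathrm{SU}(2)$: for every $0<p\le1$ some $p$-liquid $V$ has $H^3(\mathrm{SU}(2),V)\neq0$, while $H^1$ and $H^2$ always vanish. For $q<1$ every $q$-measure is a countable sum of Dirac masses, so bounded cohomology of the underlying discrete group obstructs vanishing, and a discontinuous field embedding $\mathbb C\to\mathbb C$ pulls the bounded hyperbolic volume class back to a nonzero class on $\mathrm{SU}(2)$. The same holds for $\mathrm{SL}_2(\mathbb Z_\ell)$ and for every compact group with nonabelian identity component; for a compact Lie group, vanishing holds exactly when the identity component is a torus. For $p<1$ there is a $p$-Banach counterexample in degree $3$ or $4$.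
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, compact means compact Hausdorff and $0<p\le1$.

\subsection*{Averaging and its failure}
For a group $G$ let $d_0,\dots,d_{n+1}\colon G^{n+1}\to G^n$ be the faces of the bar construction: $d_0$ drops $g_1$, the face $d_j$ for $1\le j\le n$ replaces $g_j,g_{j+1}$ by $g_jg_{j+1}$, and $d_{n+1}$ drops $g_{n+1}$. For a function $f$ on $G^n$ with values in an abelian group put $df=\sum_j(-1)^jf\circ d_j$. The complex of all such functions computes the cohomology of the abstract group $G$ with trivial coefficients.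

Let $G$ be compact, $V$ a Banach space, $n\ge1$ and $f\colon G^n\to V$ continuous. Put $h(g_1,\dots,g_{n-1})=\int_Gf(g_1,\dots,g_{n-1},g)\,dg$. Integrating $df$ in its last variable, and using the invariance of Haar measure in the term $f(g_1,\dots,g_{n-1},g_ng)$, gives
\begin{equation}\label{eq:average}
\int_G(df)(g_1,\dots,g_n,g)\,dg=(dh)(g_1,\dots,g_n)+(-1)^{n+1}f(g_1,\dots,g_n).
\end{equation}
So every continuous cocycle of positive degree is a coboundary.

This uses convexity. A \emph{$p$-Banach space} is a real vector space with a function $\|\cdot\|$ such that $\|\lambda v\|=|\lambda|\|v\|$, $\|v+w\|^p\le\|v\|^p+\|w\|^p$, and $\|v-w\|^p$ is a complete metric. A Riemann sum over a partition $(U_k)$ satisfies only $\|\sum_k\mu(U_k)f(x_k)\|^p\le\|f\|^p\sum_k|\mu(U_k)|^p$, and for $N$ pieces of mass $1/N$ the last sum is $N^{1-p}$, which is unbounded when $p<1$. The measures that one can hope to integrate against are those for which such sums stay bounded. Condensed mathematics turns this into a definition.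

\subsection*{The question}
We work in the condensed mathematics of Clausen and Scholze; Section~\ref{sec:background} recalls what is needed. Let $S=\varprojlim_iS_i$ be a profinite set, with $S_i$ finite and surjective transition maps. For $0<q\le1$ the condensed $\mathbb R$-vector space of \emph{$q$-measures} on $S$ is
\[
\mathcal M_q(S)=\bigcup_{c>0}\mathcal M_q(S)_{\le c},\qquad \mathcal M_q(S)_{\le c}=\varprojlim_i\Big\{\mu\in\mathbb R[S_i]:\sum_{s\in S_i}|\mu_s|^q\le c\Big\}.
\]
The transition maps are pushforwards; they respect the bound because $|a+b|^q\le|a|^q+|b|^q$. Dirac masses give a map $\delta\colon S\to\mathcal M_q(S)$. A condensed $\mathbb R$-vector space $V$ is \emph{$p$-liquid} if for every profinite $S$ and every $0<q<p$, every map $S\to V$ extends uniquely along $\delta$ to an $\mathbb R$-linear map $\mathcal M_q(S)\to V$. In words: $V$-valued functions can be integrated against $q$-measures, $q<p$. For example, $p$-Banach spaces are $p$-liquid.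

A compact group $G$ is a condensed group with condensed group ring $\mathbb Z[G]$. For a condensed abelian group $V$ with trivial action,
\[
H^i(G,V)=\mathrm{Ext}^i_{\mathbb Z[G]}(\mathbb Z,V),
\]
computed in condensed $\mathbb Z[G]$-modules. Although Haar measure is not available, the following result is known; we use its second assertion without proof.

\begin{theorem}[known]\label{thm:abelian}
Let $A$ be a compact abelian group and $V$ a $p$-liquid $\mathbb R$-vector space. Then $R\underline{\mathrm{Hom}}(A,V)=0$, and consequently $H^i(A,V)=0$ for all $i>0$.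
\end{theorem}

The question posed in \cite{Sch} is whether this extends to nonabelian groups: \emph{is $H^i(G,V)=0$ for every compact group $G$, every $p$-liquid $V$ with trivial action and every $i>0$, and in particular for $G=\mathrm{SU}(2)$?} Banach coefficients and abelian groups both suggest a positive answer, and so does the fact that every element of $\mathrm{SU}(2)$ lies in a torus.

\subsection*{Results}
The answer is negative.

\begin{theorem}\label{thm:main}
For every $0<p\le1$ there is a $p$-liquid $V$ with $H^3(\mathrm{SU}(2),V)\neq0$. The same holds for $\mathrm{SL}_2(\mathbb Z_\ell)$, for every prime $\ell$.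
\end{theorem}

Let $G^\delta$ be the group $G$ with the discrete topology. Its \emph{bounded cohomology} $H^n_b(G^\delta,\mathbb R)$ is the cohomology of the complex of bounded functions $G^n\to\mathbb R$, with no continuity required. The \emph{comparison map} $H^n_b(G^\delta,\mathbb R)\to H^n(G^\delta,\mathbb R)$ is nonzero exactly when some bounded cocycle is not the coboundary of any function $G^{n-1}\to\mathbb R$. Theorem~\ref{thm:main} comes from the following criterion.

\begin{theorem}\label{thm:criterion}
Let $G$ be a compact group, $n\ge1$ and $0<p\le1$. If the comparison map $H^n_b(G^\delta,\mathbb R)\to H^n(G^\delta,\mathbb R)$ is nonzero, there is a $p$-liquid $V$ with $H^n(G,V)\neq0$.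
\end{theorem}

Abelian subgroups do control the first two degrees, so degree $3$ is optimal.

\begin{theorem}\label{thm:low}
$H^1(\mathrm{SU}(2),V)=H^2(\mathrm{SU}(2),V)=0$ for every $p$-liquid $V$.
\end{theorem}

\begin{theorem}\label{thm:banach}
For every $0<p<1$ there is a $p$-Banach space $V$ with $H^3(\mathrm{SU}(2),V)\neq0$ or $H^4(\mathrm{SU}(2),V)\neq0$.
\end{theorem}

Here $p<1$ is necessary: for Banach $V$ the groups $H^i(\mathrm{SU}(2),V)$ are computed by continuous cochains (Proposition~\ref{prop:continuous}) and vanish by \eqref{eq:average}.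

\begin{theorem}\label{thm:class}
Let $G$ be a compact group with identity component $G^0$.
\begin{enumerate}
\item[(a)] If $G^0$ is nonabelian, then for every $p$ some $p$-liquid $V$ has $H^3(G,V)\neq0$.
\item[(b)] If $G$ has an open abelian subgroup, then $H^i(G,V)=0$ for all $i>0$ and all $p$-liquid $V$.
\item[(c)] If $G$ is a Lie group and $p$ is fixed, then $H^i(G,V)=0$ for all $p$-liquid $V$ and all $i>0$ if and only if $G^0$ is a torus.
\end{enumerate}
\end{theorem}

We do not determine which of the degrees $3$, $4$ occurs in Theorem~\ref{thm:banach}, and we do not classify the compact groups with abelian identity component for which vanishing holds; $\mathrm{SL}_2(\mathbb Z_\ell)$ shows that an abelian identity component is not enough.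

Section~\ref{sec:criterion} proves the criterion, first for profinite groups, where the idea is plain. Section~\ref{sec:volume} constructs the bounded class and proves Theorem~\ref{thm:main}. The vanishing results are in Section~\ref{sec:vanishing}, the $p$-Banach case in Section~\ref{sec:banach}, and the rest of Theorem~\ref{thm:class} in Section~\ref{sec:nonabelian}.

\section{Condensed sets, group cohomology and measures}\label{sec:background}

\subsection{Condensed sets}
A \emph{condensed set} is a sheaf of sets on the category of profinite sets, where covers are finite jointly surjective families; the usual cardinality conventions play no role here. Condensed groups, rings and modules are defined in the same way. A Hausdorff space $X$ gives the condensed set $S\mapsto C(S,X)$ of continuous maps, again denoted $X$; this respects limits, and $X(*)$ is the underlying set. A profinite set $E$ is \emph{extremally disconnected} if every continuous surjection from a compact space onto $E$ has a continuous section. The point is an example, and so is the Stone--\v Cech compactification of a discrete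 set; hence every compact space is a continuous image of an extremally disconnected set. We use the following standard facts.
\begin{enumerate}
\item[(C1)] A map of condensed sets $X\to Y$ is determined by the maps $X(E)\to Y(E)$ for $E$ extremally disconnected, and it is an epimorphism if and only if all of these are surjective. Hence $M\mapsto M(E)$ is exact on condensed abelian groups.
\item[(C2)] A continuous surjection $K'\to K$ of compact spaces is an epimorphism: given $E\to K$, the surjection $K'\times_KE\to E$ has a section.
\item[(C3)] If $X'\to X$ is an epimorphism, maps $X\to Y$ are the same as maps $X'\to Y$ whose two pullbacks to $X'\times_XX'$ agree. In particular two maps $X\to Y$ that agree on $X'$ are equal.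
\item[(C4)] For $K$ compact and $X$ a Hausdorff space, maps of condensed sets $K\to X$ are the continuous maps. This follows from (C3), because a surjection $S\to K$ from a profinite set is a quotient map.
\item[(C5)] The free condensed abelian group $\mathbb Z[X]$ is the sheafification of $E\mapsto\mathbb Z[X(E)]$, and $\mathrm{Hom}(\mathbb Z[X],M)$ is the group $M(X)$ of maps $X\to M$. One has $\mathbb Z[X]\otimes\mathbb Z[Y]=\mathbb Z[X\times Y]$. Sheafification is exact, so $\mathbb Z[X]\otimes-$ is exact, and a complex of the form $\mathbb Z[X_\bullet]$ is exact as soon as the complexes $\mathbb Z[X_\bullet(E)]$ are.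
\end{enumerate}
One caution matters below. A map $K\to M$ from a compact space to a condensed abelian group need not be determined by its values on points: the quotient $M=\mathbb R/\mathbb R^\delta$ has $M(*)=0$, but $M(E)$ is the group of continuous modulo locally constant functions on $E$. Identities between maps must therefore be proved in families, with (C2) and (C3).

\subsection{Group cohomology}
Let $G$ be a compact group. For $E$ extremally disconnected, $\mathrm{Hom}_{\mathbb Z[G]}(\mathbb Z[G]\otimes\mathbb Z[E],M)=M(E)$ is exact in $M$, so these modules are projective, and every module is a quotient of a direct sum of them. All $\mathrm{Ext}$ groups below are computed with projective resolutions. Since $\mathbb Z[G]\otimes-$ is exact and preserves projectives,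
\begin{equation}\label{eq:induced}
\mathrm{Ext}^b_{\mathbb Z[G]}(\mathbb Z[G]\otimes M,V)=\mathrm{Ext}^b(M,V)
\end{equation}
for every condensed abelian group $M$. The \emph{bar complex} has terms $B_n=\mathbb Z[G]\otimes\mathbb Z[G^n]$ and the $\mathbb Z[G]$-linear differential
\[
[g_1|\cdots|g_n]\mapsto g_1[g_2|\cdots|g_n]+\sum_{j=1}^{n-1}(-1)^j[g_1|\cdots|g_jg_{j+1}|\cdots|g_n]+(-1)^n[g_1|\cdots|g_{n-1}].
\]
It is a resolution of $\mathbb Z$ by (C5), applied to the bar complexes of the groups $G(E)$. For $V$ with trivial action, $\mathrm{Hom}_{\mathbb Z[G]}(B_\bullet,V)$ is the complex $V(G^\bullet)$ with the differential $d$ of the introduction. We do not know the $B_n$ to be projective, so a cocycle $f\colon G^n\to V$ could become trivial in $H^n(G,V)$ without being a coboundary in $V(G^\bullet)$. The next lemma excludes this when $f$ is nontrivial on points.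

\begin{lemma}\label{lem:points}
Let $V$ be a condensed abelian group with trivial $G$-action and $f\colon G^n\to V$ a map of condensed sets with $df=0$. Then $f$ defines a class $[f]\in H^n(G,V)$, and there is a homomorphism $H^n(G,V)\to H^n(G^\delta,V(*))$ that sends $[f]$ to the class of the cocycle $f(*)\colon G^n\to V(*)$.
\end{lemma}

\begin{proof}
Let $P_\bullet\to\mathbb Z$ be a projective resolution and $\alpha\colon P_\bullet\to B_\bullet$ a chain map over $\mathbb Z$. View $f$ as a map $B_n\to V$ and let $[f]$ be the class of $f\alpha$. By (C1), $P_\bullet(*)$ and $B_\bullet(*)$ are resolutions of $\mathbb Z$ by abstract $\mathbb Z[G^\delta]$-modules. The bar complex $B^\delta_\bullet$ of $G^\delta$ is free, so there is a chain map $\beta\colon B^\delta_\bullet\to P_\bullet(*)$ over $\mathbb Z$. The map of complexes $\varphi\mapsto\varphi(*)\beta$ from $\mathrm{Hom}_{\mathbb Z[G]}(P_\bullet,V)$ to $\mathrm{Hom}_{\mathbb Z[G^\delta]}(B^\delta_\bullet,V(*))$ gives the homomorphism. The maps $\alpha(*)\beta$ and the tautological map $B^\delta_\bullet\to B_\bullet(*)$ both lift the identity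 of $\mathbb Z$ from a free complex to a resolution, so they are homotopic. Hence $f(*)\alpha(*)\beta$ is cohomologous to $f(*)$.
\end{proof}

For an abstract group $\Gamma$, the chains are the finite sums $z=\sum n_x\delta_x$ with $x\in\Gamma^n$, and $\partial\delta_y=\sum_j(-1)^j\delta_{d_j(y)}$. A function $f$ on $\Gamma^n$ is extended linearly to chains, so that $f(\partial w)=(df)(w)$. Coboundaries vanish on cycles; this is how we show that a cocycle is nontrivial.

\subsection{Measures and liquid spaces}
A continuous map $g\colon S\to S'$ of profinite sets induces a linear map $g_*\colon\mathcal M_q(S)\to\mathcal M_q(S')$ with $g_*\delta=\delta g$. Put $\mathcal M_{<p}(S)=\bigcup_{q<p}\mathcal M_q(S)$. The one deep input from the liquid theory is the following theorem of Clausen and Scholze.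

\begin{theorem}[{\cite[Theorem 6.5]{Sch}, \cite{LTE}}]\label{thm:liquid}
For $S$ profinite, $\mathcal M_{<p}(S)$ is $p$-liquid, and $p$-liquid spaces are stable under all limits and colimits of condensed $\mathbb R$-vector spaces.
\end{theorem}

What are the points of $\mathcal M_q(S)$? On $S=\{0,1\}^{\mathbb N}$ the uniform measure gives $\sum|\mu_s|^q=2^{i(1-q)}$ at level $i$, so it is not a $q$-measure for $q<1$. In fact no diffuse measure is. For a set $S$ let $\ell^q(S)$ be the space of sums $\sum_sa_s\delta_s$ with $\sum|a_s|^q<\infty$. For $0<q\le1$ we have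
\begin{equation}\label{eq:lq}
\sum|a_s|\le\Big(\sum|a_s|^q\Big)^{1/q},
\end{equation}
so $\ell^q(S)\subset\ell^1(S)$.

\begin{lemma}\label{lem:atomic}
For $0<q<1$ and $S$ profinite, $\mathcal M_q(S)(*)=\ell^q(S)$, and $g_*(\sum a_s\delta_s)=\sum a_s\delta_{g(s)}$.
\end{lemma}

\begin{proof}
Let $\mu=(\mu_i)$ be a point of $\mathcal M_q(S)_{\le c}$. By \eqref{eq:lq} the $\mu_i$ have $\ell^1$-norm at most $c^{1/q}$, so $\mu$ is a bounded functional on locally constant functions. These are dense in $C(S,\mathbb R)$, so $\mu$ is a finite signed Radon measure, $\mu_i(s)$ is the mass of the fiber of $S\to S_i$ over $s$, and $g_*$ is pushforward of measures. An element $\sum a_s\delta_s$ of $\ell^q(S)$ is such a measure, and its fiber masses satisfy the bound with $c=\sum|a_s|^q$. This gives $\ell^q(S)\subset\mathcal M_q(S)(*)$ and the formula for $g_*$.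

Conversely, let $U_i(s)$ be the fiber of $S\to S_i$ through $s\in S$. The $U_i(s)$ form a basis of neighborhoods of $s$, so for a Radon measure $\lambda$ we have $\lambda(U_i(s))\to\lambda(\{s\})$ by outer regularity of $|\lambda|$. If $F\subset S$ is finite, the $U_i(s)$, $s\in F$, are distinct for large $i$, so $\sum_{s\in F}|\mu(U_i(s))|^q\le c$, and in the limit $\sum_{s\in F}|\mu(\{s\})|^q\le c$. Thus $\alpha=\sum_s\mu(\{s\})\delta_s$ lies in $\ell^q(S)$, and $\nu=\mu-\alpha$ has no atoms and satisfies $\sum_{S_i}|\nu_i(s)|^q\le2c$ for all $i$.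

Let $\varepsilon>0$. Each $s$ has a neighborhood $U_{i(s)}(s)$ with $|\nu|$-mass at most $\varepsilon$. Finitely many of these cover $S$, and for $j$ larger than the corresponding indices every fiber of $S\to S_j$ lies in one of them. So for each $i$ and all large $j\ge i$,
\[
\|\nu_i\|_1\le\|\nu_j\|_1\le\max_s|\nu_j(s)|^{1-q}\sum_s|\nu_j(s)|^q\le2c\,\varepsilon^{1-q}.
\]
Since $q<1$, this forces $\nu_i=0$ for all $i$, that is, $\mu=\alpha$.
\end{proof}

Thus $\mathcal M_{<p}(S)(*)=\bigcup_{q<p}\ell^q(S)\subset\ell^1(S)$ for every $0<p\le1$, including $p=1$. The points of $\mathcal M_{<p}(S)$ do not remember the topology of $S$, and \emph{every} bounded function on $S$ can be integrated against them.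

\section{Bounded classes give liquid cocycles}\label{sec:criterion}

\subsection{The profinite case}
Let $G$ be profinite. The faces induce $\partial=\sum_j(-1)^j(d_j)_*$ on measures. Put
\[
V_n=\mathrm{coker}\big(\partial\colon\mathcal M_{<p}(G^{n+1})\to\mathcal M_{<p}(G^n)\big),\qquad f_n\colon G^n\xrightarrow{\ \delta\ }\mathcal M_{<p}(G^n)\to V_n .
\]
Then $V_n$ is $p$-liquid by Theorem~\ref{thm:liquid}, and $df_n$ is the image of $\partial\delta$, which is $0$. The pair is universal: a cocycle $f\colon G^n\to V$ with $V$ $p$-liquid extends to $\tilde f$ on $\mathcal M_{<p}(G^n)$, and $\tilde f\partial$ extends $df=0$, so it vanishes by uniqueness and $f$ factors through $f_n$. It is therefore the right cocycle to test.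

\begin{example}[degree one]\label{ex:one}
Here $\partial\delta_{(g,h)}=\delta_h-\delta_{gh}+\delta_g$, so $\partial\delta_{(g,g)}=2\delta_g-\delta_{g^2}$, and the series
\[
\gamma(g)=\sum_{k\ge0}2^{-k-1}\delta_{(g^{2^k},\,g^{2^k})}
\]
has $\partial\gamma(g)=\sum_k\big(2^{-k}\delta_{g^{2^k}}-2^{-k-1}\delta_{g^{2^{k+1}}}\big)=\delta_g$. The coefficients are $q$-summable for every $q>0$, and at each finite level $\gamma$ is a uniform limit of locally constant maps. So $\gamma$ is a continuous map $G\to\mathcal M_q(G^2)_{\le c}$, the identity $\partial\gamma=\delta$ holds by (C4), and $f_1=0$. A geometric series does the work of Haar measure. Dually, a bounded homomorphism $b\colon G^\delta\to\mathbb R$ vanishes: $b(g)=(db)(\gamma(g))=0$.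
\end{example}

In degree $n$, let $z$ be a cycle in $\mathbb Z[(G^\delta)^n]$. If $[f_n]=0$, then $f_n(*)$ is a coboundary by Lemma~\ref{lem:points}, so the image of $z$ in $V_n(*)$ is zero. By (C1) and Lemma~\ref{lem:atomic} this says that $z=\partial w$ for an infinite chain $w=\sum a_y\delta_y$ with $\sum|a_y|<\infty$. If $b$ is a bounded cocycle, then $b(z)=\sum a_y(db)(y)=0$, the sums being absolutely convergent. So a bounded cocycle with $b(z)\neq0$ forces $[f_n]\neq0$.

Atomicity cannot be dispensed with. Among Radon measures, $z$ is always a boundary: by \eqref{eq:average} the measure $w=z\otimes dg$ on $G^{n+1}$ satisfies $w(d\phi)=(-1)^{n+1}\phi(z)$ for continuous $\phi$. There is no contradiction, since a discontinuous $b$ cannot be integrated against the faces of $w$.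

\subsection{The general case}
For general $G$ the space $G^n$ is not profinite. We cover it by a profinite set $S$ and impose two kinds of relations on $\mathcal M_{<p}(S)$: those that make the Dirac map descend to $G^n$, and those that make it a cocycle.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $b\colon G^n\to\mathbb R$ be a bounded cocycle with $[b]\neq0$ in $H^n(G^\delta,\mathbb R)$. Choose a continuous surjection $\pi\colon S\to G^n$ from a profinite set. Let $R=S\times_{G^n}S$, with projections $p_1,p_2$, and
\[
R'=\{(y,s_0,\dots,s_{n+1})\in G^{n+1}\times S^{n+2}:\pi(s_j)=d_j(y)\text{ for all }j\},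
\]
with projections $\theta\colon R'\to G^{n+1}$ and $\tilde d_j\colon R'\to S$, so that $\pi\tilde d_j=d_j\theta$. The map $\theta$ is surjective because $\pi$ is. Both $R$ and $R'$ are profinite: $R$ is closed in $S^2$, and the compact space $R'$ injects into $S^{n+2}$ because, for $n\ge1$, $y$ is determined by $d_0(y)$ and $d_{n+1}(y)$. Let
\[
V=\mathrm{coker}\big(\mathcal M_{<p}(R)\oplus\mathcal M_{<p}(R')\to\mathcal M_{<p}(S)\big),
\]
where the map is $(p_1)_*-(p_2)_*$ on the first summand and $\sum_j(-1)^j(\tilde d_j)_*$ on the second. By Theorem~\ref{thm:liquid}, $V$ is $p$-liquid.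

\emph{The cocycle.} Let $f_S\colon S\to\mathcal M_{<p}(S)\to V$ be the Dirac map. The difference $f_Sp_1-f_Sp_2$ is the composite $R\to\mathcal M_{<p}(R)\to\mathcal M_{<p}(S)\to V$, which is zero. By (C2) and (C3), $f_S=f\pi$ for a map $f\colon G^n\to V$. Next, $(df)\theta=\sum_j(-1)^jf\pi\tilde d_j=\sum_j(-1)^jf_S\tilde d_j$ is the composite $R'\to\mathcal M_{<p}(R')\to\mathcal M_{<p}(S)\to V$, which is zero, so $df=0$ by (C3).

\emph{Nontriviality.} By Lemma~\ref{lem:atomic} and the boundedness of $b$, the formula $\Lambda(\sum a_s\delta_s)=\sum a_s\,b(\pi(s))$ defines a linear map $\Lambda\colon\mathcal M_{<p}(S)(*)\to\mathbb R$. For a continuous map $g$ into $S$, absolute convergence gives $\Lambda(g_*\sum a_t\delta_t)=\sum a_t\,b(\pi g(t))$. Since $\pi p_1=\pi p_2$, $\Lambda$ kills the image of $\mathcal M_{<p}(R)(*)$. It kills the image of $\mathcal M_{<p}(R')(*)$ because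
\[
\sum_j(-1)^j\sum_ta_t\,b(\pi\tilde d_j(t))=\sum_ta_t\,(db)(\theta(t))=0 .
\]
Evaluation at $*$ commutes with cokernels by (C1), so $\Lambda$ induces a linear map $\bar\Lambda\colon V(*)\to\mathbb R$, and $\bar\Lambda\circ f(*)=b$. The composite $H^n(G,V)\to H^n(G^\delta,V(*))\to H^n(G^\delta,\mathbb R)$ of Lemma~\ref{lem:points} and $\bar\Lambda$ sends $[f]$ to $[b]\neq0$.
\end{proof}

\section{The volume class on compact groups}\label{sec:volume}

We need a bounded cocycle on $\mathrm{SU}(2)^\delta$ and a cycle on which it does not vanish. Hyperbolic volume provides both on $\mathrm{SL}_2(\mathbb C)$; a field embedding then transports them to $\mathrm{SU}(2)$.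

\subsection{The volume cocycle}
Realize $\mathbb H^3$ as the positive definite Hermitian $2\times2$ matrices of determinant $1$. This is the hyperboloid model for the Lorentz form $\det$. The group $\mathrm{SL}_2(\mathbb C)$ acts by the orientation-preserving isometries $x\mapsto gxg^*$, and the stabilizer of the identity matrix $o$ is $\mathrm{SU}(2)$. For $x_0,\dots,x_k\in\mathbb H^3$ the \emph{geodesic simplex} is the smooth map
\[
\Delta(x_0,\dots,x_k)\colon\Delta^k\to\mathbb H^3,\qquad (t_0,\dots,t_k)\mapsto\frac{\sum t_ix_i}{\sqrt{\det\sum t_ix_i}} .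
\]
Its faces are the geodesic simplices on subsets of the vertices, and $g\Delta(x_0,\dots,x_k)=\Delta(gx_0,\dots,gx_k)$. Define
\[
\mathrm{vol}(g_1,g_2,g_3)=\int_{\Delta(o,\,g_1o,\,g_1g_2o,\,g_1g_2g_3o)}\mathrm{dvol}.
\]

\begin{lemma}\label{lem:vol}
The function $\mathrm{vol}$ is a cocycle on $\mathrm{SL}_2(\mathbb C)$ with $|\mathrm{vol}|\le\pi/2$. If $\Gamma'\subset\mathrm{SL}_2(\mathbb C)$ is discrete, torsion-free and cocompact, there is a cycle $z'\in\mathbb Z[\Gamma'^{\,3}]$ with $\mathrm{vol}(z')\neq0$.
\end{lemma}

\begin{proof}
\emph{Cocycle.} Omitting the $j$-th vertex of $\Delta(o,g_1o,\dots,g_1g_2g_3g_4o)$ gives the simplex attached to $d_j(g_1,\dots,g_4)$, translated by $g_1$ if $j=0$. So $(d\,\mathrm{vol})(g_1,\dots,g_4)$ is the integral of the closed form $\mathrm{dvol}$ over the boundary of a smooth $4$-simplex, which is $0$ by Stokes' theorem.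

\emph{Bound.} In the Klein model $x\mapsto x/\mathrm{tr}(x)$, an open Euclidean ball, $\Delta(x_0,\dots,x_3)$ is a projective parametrization of the Euclidean simplex with vertices $x_i$. If the simplex is degenerate the integral is $0$; otherwise it is $\pm$ the hyperbolic volume of the simplex. Take an interior point $c$ and extend the rays from $c$ through $x_i$ to boundary points $\xi_i$. A relation $\sum t_i(x_i-c)=0$ with $t_i>0$ rescales to one for the $\xi_i-c$, so the convex hull of the $\xi_i$ contains $c$, hence each $x_i\in[c,\xi_i]$. It remains to bound an ideal simplex. In the upper half-space, put one vertex at $\infty$ and three on the unit circle. The simplex is the region above the unit hemisphere and over an inscribed triangle $\tau$, and with $r^2=x^2+y^2$ its volume is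
\[
\int_\tau\int_{\sqrt{1-r^2}}^\infty\frac{dt}{t^3}\,dx\,dy=\frac12\int_\tau\frac{dx\,dy}{1-r^2}\le\frac12\int_\tau\frac{dx\,dy}{(1-r^2)^{3/2}}=\frac\pi2,
\]
the last integral being the hyperbolic area of the bottom face, an ideal triangle.

\emph{The cycle.} Point stabilizers in $\Gamma'$ are discrete and compact, hence finite, hence trivial. So $M=\Gamma'\backslash\mathbb H^3$ is a closed oriented manifold. Sending $(g_0,\dots,g_k)$ to $\Delta(g_0o,\dots,g_ko)$ is a $\Gamma'$-equivariant chain map from the homogeneous bar complex $\mathbb Z[\Gamma'^{\,k+1}]$ to the smooth singular chains of $\mathbb H^3$. Both are free resolutions of $\mathbb Z$ over $\mathbb Z[\Gamma']$, since $\mathbb H^3$ is contractible and the action is free, so the map is an equivariant homotopy equivalence. On coinvariants it sends $\delta_{(g_1,\dots,g_k)}$ to the image in $M$ of $\Delta(o,g_1o,\dots,g_1\cdots g_ko)$ and induces an isomorphism onto $H_\bullet(M,\mathbb Z)$. A cycle $z'$ that maps to the fundamental class has $\mathrm{vol}(z')=\int_M\mathrm{dvol}>0$.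
\end{proof}

A continuous homomorphism from a compact group to $\mathrm{SL}_2(\mathbb C)$ is conjugate into $\mathrm{SU}(2)$, which fixes $o$, and there $\mathrm{vol}$ is identically zero. A useful homomorphism $\mathrm{SU}(2)\to\mathrm{SL}_2(\mathbb C)$ must therefore be discontinuous, and we want its image to contain a lattice $\Gamma'$.

\subsection{Lattices inside compact groups}
A field embedding $\sigma\colon L\to\mathbb C$, applied to entries, gives a homomorphism $\sigma\colon\mathrm{SL}_m(L)\to\mathrm{SL}_m(\mathbb C)$.

\begin{lemma}\label{lem:field}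
Let $L$ be a field of cardinality at most the continuum and $F\subset L$ a countable subfield. Every embedding $\kappa\colon F\to\mathbb C$ extends to an embedding $L\to\mathbb C$.
\end{lemma}

\begin{proof}
As $\kappa(F)$ is countable, a transcendence basis of $\mathbb C$ over $\kappa(F)$ has the cardinality of the continuum. Map a transcendence basis $B$ of $L$ over $F$ injectively into it. This extends $\kappa$ to $F(B)$, and then to the algebraic extension $L$ because $\mathbb C$ is algebraically closed.
\end{proof}

Recall that a \emph{quaternion algebra} $D$ over a number field $F$ is a central simple $F$-algebra of dimension $4$; it is \emph{ramified} at a place $v$ if $D\otimes_FF_v$ is a division algebra, and otherwise $D\otimes_FF_v\cong M_2(F_v)$. Every finite set of noncomplex places of even cardinality is the ramification set of some $D$. An \emph{order} $O$ is a subring that is a finitely generated module over the integers of $F$ and spans $D$, and $O^1$ is its group of elements of reduced norm $1$. If $\theta\colon D\to M_2(L)$ is a ring homomorphism that sends $F$ to scalars through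 an embedding $\tau\colon F\to L$, then $\theta$ extends to an isomorphism $D\otimes_{F,\tau}L\cong M_2(L)$, by simplicity and dimension, and $\det\theta$ is $\tau$ of the reduced norm. We use the following from \cite[\S\S8.1--8.2]{MR}.

\begin{quote}
Let $F$ have exactly one complex place, given by $\kappa\colon F\to\mathbb C$. Let $D$ be a division algebra ramified at all real places and $O\subset D$ a maximal order. Then $O^1$ is discrete and cocompact in $(D\otimes_{F,\kappa}\mathbb C)^1\cong\mathrm{SL}_2(\mathbb C)$.
\end{quote}
By the Skolem--Noether theorem any two isomorphisms $D\otimes_{F,\kappa}\mathbb C\cong M_2(\mathbb C)$ are conjugate, so the statement holds for each of them. Discreteness is easy to see: $O$ is a lattice in $D\otimes_{\mathbb Q}\mathbb R$, so $O^1$ is discrete in the product of $\mathrm{SL}_2(\mathbb C)$ with one copy of $\mathrm{SU}(2)$ for each real place, and compact factors can be dropped. We use the compact factor in the opposite way, as a target.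

\begin{proposition}\label{prop:lattice}
Let $(G,L)$ be $(\mathrm{SU}(2),\mathbb C)$ or $(\mathrm{SL}_2(\mathbb Z_\ell),\mathbb Q_\ell)$, so that $G\subset\mathrm{SL}_2(L)$. There are a group $\Gamma$, a homomorphism $\theta\colon\Gamma\to G$ and a field embedding $\sigma\colon L\to\mathbb C$ such that $\sigma\theta$ maps $\Gamma$ isomorphically onto a discrete, torsion-free, cocompact subgroup of $\mathrm{SL}_2(\mathbb C)$.
\end{proposition}

\begin{proof}
It suffices to find $F,\kappa,D,O$ as above, an embedding $\tau\colon F\to L$, and a ring homomorphism $\theta\colon D\to M_2(L)$ that is $\tau$ on $F$ and maps $O^1$ into $G$. Indeed, Lemma~\ref{lem:field} then gives $\sigma\colon L\to\mathbb C$ with $\sigma\tau=\kappa$. The ring homomorphism $\sigma\theta\colon D\to M_2(\mathbb C)$ is $\kappa$ on $F$, so it extends to an isomorphism $D\otimes_{F,\kappa}\mathbb C\cong M_2(\mathbb C)$, and $\sigma\theta$ maps $O^1$ isomorphically onto a discrete cocompact subgroup. Such a group is finitely generated, so by Selberg's lemma (a finitely generated subgroup of $\mathrm{GL}_m(\mathbb C)$ has a torsion-free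 subgroup of finite index) there is a torsion-free $\Gamma\subset O^1$ of finite index.

\emph{The group $\mathrm{SU}(2)$.} Let $F=\mathbb Q(\sqrt[3]2)\subset\mathbb R$, let $\tau$ be the inclusion and $\kappa(\sqrt[3]2)=e^{2\pi i/3}\sqrt[3]2$. The field $F$ has one real and one complex place. Let $D=F+F\mathbf i+F\mathbf j+F\mathbf k$ inside Hamilton's quaternions. Its norm $a^2+b^2+c^2+d^2$ vanishes only at $0$, so $D$ is a division algebra, and $D\otimes_{F,\tau}\mathbb R$ is Hamilton's algebra, so $D$ is ramified at the real place. The ring homomorphism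
\[
\theta(a+b\mathbf i+c\mathbf j+d\mathbf k)=\begin{pmatrix}a+bi&c+di\\-c+di&a-bi\end{pmatrix}
\]
maps quaternions of norm $1$ into $\mathrm{SU}(2)$.

\emph{The group $\mathrm{SL}_2(\mathbb Z_\ell)$.} The polynomial $x^2-x+\ell$ has negative discriminant and the simple roots $0,1$ modulo $\ell$. By Hensel's lemma the imaginary quadratic field $F$ that it defines has an embedding $\tau\colon F\to\mathbb Q_\ell$, which defines a place $\lambda\mid\ell$ with $F_\lambda=\mathbb Q_\ell$. Let $D$ be ramified exactly at two finite places not above $\ell$. It is a division algebra, there is no real place, and $D\otimes_{F,\tau}\mathbb Q_\ell\cong M_2(\mathbb Q_\ell)$. The $\mathbb Z_\ell$-span of $O\cdot\mathbb Z_\ell^2$ is an $O$-stable lattice in $\mathbb Q_\ell^2$. In a basis of it we get $\theta\colon D\to M_2(\mathbb Q_\ell)$ with $\theta(O)\subset M_2(\mathbb Z_\ell)$ and $\theta(O^1)\subset\mathrm{SL}_2(\mathbb Z_\ell)$.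
\end{proof}

For $\mathrm{SU}(2)$ the embedding $\sigma$ moves a real number, so it is discontinuous: a continuous one fixes $\mathbb Q$ and hence $\mathbb R$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $G,\Gamma,\theta,\sigma$ as in Proposition~\ref{prop:lattice}. Let $b=\mathrm{vol}\circ\sigma$, the pullback of $\mathrm{vol}$ along $\sigma\colon G^\delta\to\mathrm{SL}_2(\mathbb C)$; it is a bounded $3$-cocycle. Let $z'$ be the cycle of Lemma~\ref{lem:vol} for $\Gamma'=\sigma\theta(\Gamma)$, let $z_\Gamma$ be the corresponding cycle of $\Gamma$, and $z=\theta(z_\Gamma)$. Then $z$ is an integral cycle of $G^\delta$ with $b(z)=\mathrm{vol}(z')\neq0$, so $[b]\neq0$ in $H^3(G^\delta,\mathbb R)$. Apply Theorem~\ref{thm:criterion} with $n=3$.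
\end{proof}

\section{Vanishing from abelian subgroups}\label{sec:vanishing}

\subsection{Open abelian subgroups}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $A\subset G$ be open and abelian. It is closed, hence compact, and of finite index $m$. Since $G$ is a disjoint union of $m$ open cosets $gA$, the right $\mathbb Z[A]$-module $\mathbb Z[G]$ is free of rank $m$. So $\mathbb Z[G]\otimes_{\mathbb Z[A]}-$ is exact; it preserves projectives, being left adjoint to the exact restriction functor; and it sends $\mathbb Z$ to $\mathbb Z[G/A]$. Hence $\mathrm{Ext}^i_{\mathbb Z[G]}(\mathbb Z[G/A],V)=H^i(A,V)$, which is $0$ for $i>0$ by Theorem~\ref{thm:abelian}. The $\mathbb Z[G]$-linear maps $\mathbb Z\to\mathbb Z[G/A]\to\mathbb Z$, given by the sum of all cosets and by the augmentation, compose to multiplication by $m$. So multiplication by $m$ on $H^i(G,V)$ factors through $0$. It is also induced by the automorphism $m$ of $V$, so it is bijective, and $H^i(G,V)=0$.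
\end{proof}

\subsection{Degrees one and two}
Let $H$ be a compact group and $I_H$ the kernel of the augmentation $\mathbb Z[H]\to\mathbb Z$. A \emph{derivation} of $H$ in a condensed $\mathbb Z[H]$-module $W$ is a map $u\colon H\to W$ with $u(gh)=u(g)+g\,u(h)$ as maps on $H\times H$. The bar complex gives a presentation $B_2\to B_1\to I_H\to0$ with $[h]\mapsto h-1$, so $\mathrm{Hom}_{\mathbb Z[H]}(I_H,W)$ is the group of derivations, and the identity of $I_H$ corresponds to $h\mapsto h-1$. Let $V$ have trivial action. In the long exact sequence of $0\to I_H\to\mathbb Z[H]\to\mathbb Z\to0$, the module $\mathbb Z[H]$ is projective and $\mathrm{Hom}_{\mathbb Z[H]}(\mathbb Z,V)\to\mathrm{Hom}_{\mathbb Z[H]}(\mathbb Z[H],V)$ is the identity of $V(*)$. Therefore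
\begin{equation}\label{eq:low}
H^1(H,V)=\mathrm{Hom}(H,V),\qquad H^2(H,V)=\mathrm{Ext}^1_{\mathbb Z[H]}(I_H,V),
\end{equation}
where $\mathrm{Hom}$ means homomorphisms of condensed groups.

Let $G=\mathrm{SU}(2)$ be the group of unit quaternions, and let $\Sigma=\{x\in G:x^2=-1\}$ be the $2$-sphere of imaginary units. Conjugation by $G$ acts on the imaginary quaternions by rotations, transitively on $\Sigma$. Let $T=\{\cos t+\mathbf i\sin t\}$. Every element of $G$ has the form $a+bu$ with $u\in\Sigma$, so it is conjugate into $T$. The centralizer of an element of $T\setminus\{\pm1\}$ is $T$. An element normalizing $T$ sends $\mathbf i$ to $\pm\mathbf i$, so the normalizer is $N=T\sqcup T\mathbf j$, and $T\mathbf j=\{\mathbf j\cos t+\mathbf k\sin t\}$ is the circle of imaginary units orthogonal to $\mathbf i$. By Theorems~\ref{thm:abelian} and~\ref{thm:class}(b), $H^k(T,V)=H^k(N,V)=0$ for $k>0$.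

In the proof below, each formula with variables in a compact space $K$ is an identity of maps of condensed sets on $K$: it is read on $E$-valued points, $E$ extremally disconnected, where the computation is ordinary group theory.

\begin{proof}[Proof of Theorem~\ref{thm:low}]
\emph{Degree one.} Let $f\colon G\to V$ be a homomorphism. Then $f|_T=0$ by \eqref{eq:low}. Along the surjection $G\times T\to G$, $(g,t)\mapsto gtg^{-1}$, the map $f$ pulls back to $f(g)+f(t)-f(g)=0$. So $f=0$ by (C2) and (C3).

\emph{Degree two: reduction to a central extension.} Let $0\to V\to W\xrightarrow{\mathrm{pr}}I_G\to0$ be an extension of $\mathbb Z[G]$-modules; we must split it. Let $\widetilde G=\{(w,g)\in W\times G:\mathrm{pr}(w)=g-1\}$ with $(w,g)(w',g')=(w+gw',gg')$; this is well defined because $(g-1)+g(g'-1)=gg'-1$. It is a condensed group, $\widetilde G\to G$ is an epimorphism with kernel $V=\{(v,1)\}$, and $V$ is central since $G$ acts trivially on it. We write $V$ multiplicatively inside $\widetilde G$. For a closed subgroup $H\subset G$, a homomorphic section over $H$ is a derivation $u\colon H\to W$ with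 $\mathrm{pr}\,u(h)=h-1$, that is, a splitting of the pullback of $W$ to $I_H$. So $H^2(N,V)=0$ gives a homomorphic section $s_N$ over $N$, and we must find one over $G$. Since $V$ is central, conjugation in $\widetilde G$ descends by (C3) to an action $(g,e)\mapsto{}^ge$ of $G$ on $\widetilde G$ by automorphisms, trivial on $V$ and lifting conjugation in $G$.

A homomorphic section $s$ satisfies $s(gng^{-1})={}^gs(n)$. We use this formula to spread $s_N$ over $G$. It must be shown to be well defined and multiplicative. We use $N$ rather than $T$ because $N$ is large enough for both: it contains every $g$ that conjugates a noncentral element of $T$ into $T$, and any two imaginary units can be conjugated into it simultaneously.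

\emph{Step 1: ${}^gs_N(-1)=s_N(-1)$.} Let $e=s_N(-1)$. As $-1$ is central in $G$, we have ${}^ge=c(g)e$ for a map $c\colon G\to V$, and ${}^{gh}e={}^g(c(h)e)=c(h)c(g)e$. So $c$ is a homomorphism, which is trivial by degree one.

\emph{Step 2: ${}^gs_N(n)=s_N(n')$ on $Q=\{(g,n,n')\in G\times N\times N:gng^{-1}=n'\}$.} Both sides lie over $n'$, so ${}^gs_N(n)=v\,s_N(n')$ for a map $v\colon Q\to V$. Consider four closed subsets of $Q$.
\begin{itemize}
\item On $\{n^2=-1\}$ also $n'^2=-1$. Squaring gives ${}^gs_N(-1)=v^2s_N(-1)$, so $v^2$ is trivial by Step 1, and so is $v$, because $2$ is invertible on $V$.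
\item On $\{n=n'=-1\}$, $v$ is trivial by Step 1, and on $\{n=n'=1\}$ because $s_N(1)=1$.
\item On $\{g\in N\}$, $s_N(g)$ lifts $g$, so ${}^gs_N(n)=s_N(g)s_N(n)s_N(g)^{-1}=s_N(n')$.
\end{itemize}
They cover $Q$. If $n$ or $n'$ lies in $T\mathbf j$, its square is $-1$, and then $n^2=-1$. If $n=\pm1$, then $n'=n$. If $n,n'\in T\setminus\{\pm1\}$, then $g$ conjugates the centralizer $T$ of $n$ to the centralizer $T$ of $n'$, so $g\in N$. The disjoint union of the four sets is a compact space surjecting onto $Q$, so $v$ is trivial by (C2) and (C3).

\emph{Step 3: the section.} If $gng^{-1}=g'n'g'^{-1}$, then $(g'^{-1}g,n,n')\in Q$, so ${}^gs_N(n)={}^{g'}s_N(n')$. By (C3) the map $(g,n)\mapsto{}^gs_N(n)$ descends along the surjection $G\times N\to G$, $(g,n)\mapsto gng^{-1}$, to a section $s\colon G\to\widetilde G$ with $s(gng^{-1})={}^gs_N(n)$. Along the same surjection, $s(gn^{-1}g^{-1})={}^g(s_N(n)^{-1})=s(gng^{-1})^{-1}$, so $s(y^{-1})=s(y)^{-1}$ on $G$.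

\emph{Step 4: $s(xy)=s(x)s(y)$ on $\Sigma\times\Sigma$.} Given $x,y\in\Sigma$, choose $u\in\Sigma$ orthogonal to both and $g$ with $g\mathbf ig^{-1}=u$; then $g^{-1}xg$ and $g^{-1}yg$ lie in $T\mathbf j$. So $G\times T\mathbf j\times T\mathbf j\to\Sigma\times\Sigma$, $(g,n,m)\mapsto(gng^{-1},gmg^{-1})$, is surjective, and along it $s(xy)={}^gs_N(nm)={}^gs_N(n)\,{}^gs_N(m)=s(x)s(y)$.

\emph{Step 5: $s$ is a homomorphism.} The map $\Sigma^3\to G\times G$, $(x,y,z)\mapsto(xy,y^{-1}z)$, is surjective. Indeed, write $g=a+bu$, $h=a'+b'u'$ with $u,u'\in\Sigma$, and choose $y\in\Sigma$ orthogonal to $u$ and $u'$. The product of two orthogonal imaginary quaternions is imaginary, so $x=gy^{-1}=-ay-buy$ and $z=yh=a'y+b'yu'$ are imaginary of norm $1$. Along this surjection, Step 4 for the pairs $(x,y)$, $(y^{-1},z)$, $(x,z)$ and Step 3 give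
\[
s(xy)\,s(y^{-1}z)=s(x)s(y)s(y)^{-1}s(z)=s(xz)=s(xy\cdot y^{-1}z).
\]
Hence $s(g)s(h)=s(gh)$ on $G\times G$, the extension splits, and $H^2(G,V)=0$ by \eqref{eq:low}.
\end{proof}

Liquidity entered only through $H^1(T,V)=0$ and $H^2(N,V)=0$. With Theorem~\ref{thm:criterion} it follows that the comparison map of $\mathrm{SU}(2)^\delta$ is zero in degree $2$.

\section{Coefficients in $p$-Banach spaces}\label{sec:banach}

\subsection{Reduction to continuous cochains}
For $K$ compact and $V$ $p$-Banach, $C(K,V)$ with the supremum norm is $p$-Banach. Say that $K$ has \emph{covering dimension at most $D$} if every finite open cover has a finite open refinement in which each point lies in at most $D+1$ sets. Profinite sets have dimension $0$ (refine to a clopen partition), and a compact smooth $D$-manifold has dimension at most $D$ (take the open stars of the vertices of a fine triangulation). For an exact complex $\cdots\to M_1\to M_0\to M\to0$ we use the spectral sequence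
\begin{equation}\label{eq:ss}
E_1^{m,b}=\mathrm{Ext}^b(M_m,V)\Rightarrow\mathrm{Ext}^{m+b}(M,V).
\end{equation}

\begin{lemma}\label{lem:acyclic}
Let $0<p\le1$, let $V$ be $p$-Banach and $K$ compact of finite covering dimension. Then $\mathrm{Hom}(\mathbb Z[K],V)=C(K,V)$ and $\mathrm{Ext}^b(\mathbb Z[K],V)=0$ for $b>0$.
\end{lemma}

\begin{proof}
The first assertion is (C4) and (C5).

\emph{Extension.} Let $Z\neq\emptyset$ be closed in a profinite set $S$ and $h\in C(Z,V)$. We claim that $h$ has an extension $\hat h\in C(S,V)$ with $\|\hat h\|^p\le2\|h\|^p$. A locally constant function on $Z$ extends with the same values, since disjoint closed subsets of $S$ are separated by clopen sets. For $\varepsilon>0$, a continuous function $h'$ on $Z$ is within $\varepsilon$ of a locally constant one of norm at most $\|h'\|$: take a clopen partition on whose pieces $h'$ varies by at most $\varepsilon$, and a value of $h'$ on each piece. For $h\neq0$ choose $\varepsilon_k>0$ with $\sum_{k\ge1}\varepsilon_k^p\le\|h\|^p$ and, inductively, locally constant $h_k$ with $\|h-h_0-\dots-h_k\|\le\varepsilon_{k+1}$, $\|h_0\|\le\|h\|$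 and $\|h_k\|\le\varepsilon_k$ for $k\ge1$. The sum of the extensions of the $h_k$ is $\hat h$.

\emph{The \v Cech complex.} Let $K$ have dimension at most $D$, let $S\to K$ be a surjection from a profinite set with fibers $S_x$, and $S^{(m)}$ the $m$-fold fiber product over $K$, a profinite set. On $C(S^{(m)},V)$ put $(dh)(s_0,\dots,s_m)=\sum_j(-1)^jh(s_0,\dots,\widehat{s_j},\dots,s_m)$; this commutes with multiplication by real functions pulled back from $K$. Let $m\ge1$ and $0\neq f\in C(S^{(m+1)},V)$ with $df=0$. We claim that $f$ is a coboundary. For $x\in K$ fix $s_*\in S_x$ and put $h_x(s_1,\dots,s_m)=f(s_*,s_1,\dots,s_m)$ on $S_x^m$. Expanding $(df)(s_*,s_0,\dots,s_m)=0$ gives $dh_x=f$ on $S_x^{m+1}$. Extend $h_x$ to $\hat h_x$ on $S^{(m)}$ with $\|\hat h_x\|^p\le2\|f\|^p$. Let $\varepsilon>0$. The set where $\|f-d\hat h_x\|\ge\varepsilon$ is compact and its image in $K$ misses $x$; let $U_x$ be the complement of this image. Choose a finite subcover of $(U_x)$, a refinement $(U'_k)$ with $U'_k\subset U_{x_k}$ and multiplicity at most $D+1$, and a subordinate partition of unity $(\phi_k)$. Put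 $h=\sum\phi_k\hat h_{x_k}$. At each point at most $D+1$ of the $\phi_k$ are nonzero, so
\[
\|h\|^p\le2(D+1)\|f\|^p,\qquad\|f-dh\|^p=\Big\|\sum\phi_k(f-d\hat h_{x_k})\Big\|^p\le(D+1)\varepsilon^p\le\tfrac12\|f\|^p
\]
for small $\varepsilon$. This is where finite dimension replaces convexity: $\sum\phi_k^p$ is not bounded by $\sum\phi_k=1$. Repeating with the cocycle $f-dh$ gives $h_0,h_1,\dots$ with $\|h_k\|^p\le2(D+1)2^{-k}\|f\|^p$ and $f=d\sum h_k$.

\emph{Conclusion.} The complex $\cdots\to\mathbb Z[S^{(2)}]\to\mathbb Z[S]\to\mathbb Z[K]\to0$ is exact by (C5): on $E$-valued points it is the \v Cech complex of the surjection of sets $S(E)\to K(E)$, contracted by any section. In \eqref{eq:ss} we have $E_1^{m,b}=\mathrm{Ext}^b(\mathbb Z[S^{(m+1)}],V)$, and $E_2^{m,0}=0$ for $m>0$ by the previous step. First let $K$ range over profinite sets and argue by induction on $b\ge1$, as in \cite[Tag 01EW]{Stacks}. Take $S$ extremally disconnected. Then $E_1^{0,b}=0$ since $\mathbb Z[S]$ is projective, $E_1^{m,b'}=0$ for $0<b'<b$ by induction, and $E_2^{b,0}=0$; so $\mathrm{Ext}^b(\mathbb Z[K],V)=0$. For general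 $K$, all rows $b>0$ now vanish, and the row $b=0$ is exact in positive degrees.
\end{proof}

\begin{proposition}\label{prop:continuous}
For $G=\mathrm{SU}(2)$, $0<p\le1$ and $V$ $p$-Banach, $H^n(G,V)$ is the cohomology of the complex $C(G^\bullet,V)$.
\end{proposition}

\begin{proof}
By \eqref{eq:induced} and Lemma~\ref{lem:acyclic} for the manifold $G^m$, $\mathrm{Ext}^b_{\mathbb Z[G]}(B_m,V)=0$ for $b>0$. Apply \eqref{eq:ss} to the bar complex.
\end{proof}

\subsection{Test spaces}
Fix $0<p<1$, $G=\mathrm{SU}(2)$, and the bounded cocycle $b$ and cycle $z=\sum n_l\delta_{x_l}$ with $b(z)\neq0$ from the proof of Theorem~\ref{thm:main}. One would like to repeat Section~\ref{sec:criterion} in a $p$-Banach space generated by Dirac masses. There are two obstacles. First, $b$ cannot be $\Lambda\circ f$ with $f$ and $\Lambda$ continuous, for then $b$ would be a coboundary by \eqref{eq:average}. We therefore use a sequence of spaces in which the Dirac map is continuous, but less and less uniformly, and see $b$ only in the limit. Second, a quotient by boundaries is $p$-Banach only after dividing by their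 closure, which loses control of the fillings. We therefore do not kill boundaries but make them cheap. Then $df$ is small rather than zero, and correcting $f$ to a cocycle requires vanishing in degree $4$ with a bound. This is the source of the alternative in Theorem~\ref{thm:banach}.

Let $Z$ be a compact metric space, $\mathbb R[Z]$ the space of finite sums of Dirac masses and $j\ge1$ an integer. For $\xi\in\mathbb R[Z]$ let $\mathcal N_j(\xi)$ be the infimum of the \emph{cost}
\[
\sum_k|c_k|^p+\sum_i|a_i|^p\min\big(1,\,j\,\mathrm{dist}(g_i,h_i)\big)^p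
\]
over all finite decompositions $\xi=\sum_kc_k\delta_{y_k}+\sum_ia_i(\delta_{g_i}-\delta_{h_i})$. Then $\mathcal N_j$ is subadditive, $\mathcal N_j(\lambda\xi)=|\lambda|^p\mathcal N_j(\xi)$, $\mathcal N_j(\delta_y)\le1$, and $\mathcal N_j(\delta_g-\delta_h)\le(j\,\mathrm{dist}(g,h))^p$. Only dipoles shorter than $1/j$ are discounted, and as $j\to\infty$ these become invisible. For $\xi=\sum c_k\delta_{y_k}$ with $\sum|c_k|<\infty$ and $\phi$ bounded, write $\xi(\phi)=\sum c_k\phi(y_k)$.

\begin{lemma}\label{lem:compact}
Let $J$ be an infinite set of positive integers and $\xi_j\in\mathbb R[Z]$ with $\mathcal N_j(\xi_j)<B$ for $j\in J$. There are an infinite subset $J'\subset J$ and $\xi=\sum_{k\ge1}c_k\delta_{y_k}$ with $\sum|c_k|^p\le2B$ such that $\xi_j(\phi)\to\xi(\phi)$ along $J'$ for every Lipschitz function $\phi$.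
\end{lemma}

\begin{proof}
Choose a decomposition of $\xi_j$ of cost less than $B$. A dipole of length at least $1/j$ costs $|a_i|^p$; rewrite it as two Dirac masses, at twice the cost. So $\xi_j=v_j+u_j$, where $v_j=\sum_kc^{(j)}_k\delta_{y^{(j)}_k}$ has $\sum_k|c_k^{(j)}|^p\le2B$, and $u_j=\sum a_i(\delta_{g_i}-\delta_{h_i})$ has lengths $t_i<1/j$ with $\sum(|a_i|jt_i)^p\le B$. By \eqref{eq:lq},
\[
|u_j(\phi)|\le\mathrm{Lip}(\phi)\sum|a_i|t_i\le\mathrm{Lip}(\phi)\,B^{1/p}/j\to0 .
\]
Order the coefficients of $v_j$ by decreasing absolute value and continue with zeros. Then $k|c^{(j)}_k|^p\le2B$. By compactness and a diagonal argument, $c_k^{(j)}\to c_k$ and $y_k^{(j)}\to y_k$ for all $k$ along some $J'$, and $\sum_{k\le m}|c_k|^p\le2B$ for each $m$. For continuous $\phi$, the first $m$ terms of $v_j(\phi)$ converge to those of $\xi(\phi)$, and the remaining terms of each are bounded by $\|\phi\|_\infty\sum_{k>m}(2B/k)^{1/p}$, which tends to $0$ as $m\to\infty$, uniformly in $j$, because $p<1$.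
\end{proof}

The last line is the counterpart of Lemma~\ref{lem:atomic}; for $p=1$ the $v_j$ could converge to a diffuse measure.

\begin{proof}[Proof of Theorem~\ref{thm:banach}]
Suppose $H^3(G,V)=H^4(G,V)=0$ for all $p$-Banach $V$. By Proposition~\ref{prop:continuous}, continuous cocycles of degrees $3$ and $4$ are coboundaries of continuous cochains.

\emph{A uniform bound.} There is a constant $C$ such that for every $p$-Banach $V$, every cocycle $u\in C(G^4,V)$ is $de$ with $\|e\|\le C\|u\|$. Otherwise there are $V_k$ and cocycles $u_k\in C(G^4,V_k)$ with $\|u_k\|=1$ and no primitive of norm at most $k^2$. The sequences $(v_k)$ with $v_k\in V_k$ and $\|v_k\|\to0$ form a $p$-Banach space under the supremum norm, and $u=(u_k/k)_k$ is a cocycle, continuous as the uniform limit of its truncations. A primitive $e=(e_k)$ of $u$ gives primitives $ke_k$ of $u_k$ of norm at most $k\|e\|$, which is at most $k^2$ for $k\ge\|e\|$, a contradiction.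

\emph{Cheap fillings.} Give $G$ a bi-invariant metric and $X=G^3$, $Y=G^4$ the sum metrics. Since $\mathrm{dist}(gh,g'h')\le\mathrm{dist}(g,g')+\mathrm{dist}(h,h')$, the faces $Y\to X$ are $1$-Lipschitz. For $j\ge1$, $\eta>0$ and $\xi\in\mathbb R[X]$ put
\[
\mathcal N_{j,\eta}(\xi)=\inf_{w\in\mathbb R[Y]}\big(\mathcal N_j(\xi-\partial w)+\eta\,\mathcal N_j(w)\big).
\]
This is subadditive and homogeneous of degree $p$. Let $V_{j,\eta}$ be the $p$-Banach space obtained by dividing $\mathbb R[X]$ by the kernel of $\mathcal N_{j,\eta}$ and completing, with $\|\cdot\|^p=\mathcal N_{j,\eta}$. The Dirac map $f\colon X\to V_{j,\eta}$ is continuous, since $\mathcal N_{j,\eta}\le\mathcal N_j$. The value $(df)(y)$ is the image of $\partial\delta_y$, and $w=\delta_y$ gives $\|(df)(y)\|^p\le\eta$. By the uniform bound, the cocycle $df$ is $de$ with $\|e\|^p\le C^p\eta$. Then $f-e$ is a continuous $3$-cocycle, hence a coboundary, hence zero on $z$. So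
\[
\mathcal N_{j,\eta}(z)=\|f(z)\|^p=\|e(z)\|^p\le\sum|n_l|^pC^p\eta<A\eta,\qquad A=1+C^p\sum|n_l|^p,
\]
with $A$ independent of $j$ and $\eta$. Fix $\eta$. For each $j$ there is $w_j\in\mathbb R[Y]$ with $\mathcal N_j(w_j)<A$ and $\mathcal N_j(z-\partial w_j)<A\eta$.

\emph{The limit.} Apply Lemma~\ref{lem:compact} to $(w_j)$ and then to $(z-\partial w_j)$. Along a subsequence, $w_j\to w=\sum c_k\delta_{y_k}$ and $z-\partial w_j\to r=\sum r_k\delta_{x'_k}$ on Lipschitz functions, with $\sum|c_k|^p\le2A$ and $\sum|r_k|^p\le2A\eta$. Let $\partial w=\sum c_k\partial\delta_{y_k}\in\ell^1(X)$. If $\phi$ is Lipschitz on $X$, then $d\phi$ is Lipschitz on $Y$, so $(\partial w_j)(\phi)=w_j(d\phi)\to w(d\phi)=(\partial w)(\phi)$. Thus $z-\partial w-r\in\ell^1(X)$ vanishes on Lipschitz functions. Testing with $\max(0,1-m\,\mathrm{dist}(\cdot,x))$ and letting $m\to\infty$ shows, by dominated convergence, that its coefficient at each $x$ is zero. So $z=\partial w+r$ in $\ell^1(X)$, and this identity can be paired with the bounded function $b$: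
\[
|b(z)|=\Big|\sum c_k(db)(y_k)+\sum r_kb(x'_k)\Big|\le\|b\|_\infty\sum|r_k|\le\|b\|_\infty(2A\eta)^{1/p}
\]
by \eqref{eq:lq}. Letting $\eta\to0$ gives $b(z)=0$, a contradiction.
\end{proof}

\section{Groups with nonabelian identity component}\label{sec:nonabelian}

Let $G$ be compact with $G^0$ nonabelian. We will map $\mathrm{SU}(2)$ into $G$, which carries the cycle along, but the cocycle must be defined on all of $G^\delta$, and $G$ need not map to $\mathrm{SL}_2(\mathbb C)$. It does map to $\mathrm{SL}_m(\mathbb C)$, so we need a bounded class there that restricts to a nonzero multiple of the volume class.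

For a Lie group $L$ let $H^n_c(L,\mathbb R)$ be the cohomology of the complex $C(L^\bullet,\mathbb R)$. By \cite{BBI}, $H^3_c(\mathrm{SL}_m(\mathbb C),\mathbb R)\cong\mathbb R$ is generated by the Borel class, which has a bounded representative. Let $\beta$ be a bounded continuous cocycle that represents a generator.

Let $X_m=\mathrm{SL}_m(\mathbb C)/\mathrm{SU}(m)$ with base point $o$, so that $X_2=\mathbb H^3$. Its tangent space at $o$ is the space $\mathfrak p_m=i\,\mathfrak{su}(m)$ of traceless Hermitian matrices; its geodesics are the curves $g\exp(tY)o$ with $Y\in\mathfrak p_m$, and two points are joined by a unique one. Invariant forms on $X_m$ correspond to $\mathrm{SU}(m)$-invariant alternating forms on $\mathfrak p_m$. The \emph{cone simplex} on an ordered list of points is built inductively, by joining one vertex at a time to the simplex already built with constant-speed geodesics. For an invariant $3$-form $\omega$ let $I(\omega)(g_1,g_2,g_3)$ be its integral over the cone simplex on $o,g_1o,g_1g_2o,g_1g_2g_3o$. By the theorem of van Est in the form given by Dupont \cite{Dup}, $\omega\mapsto[I(\omega)]$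 is an isomorphism from the invariant $3$-forms onto $H^3_c(\mathrm{SL}_m(\mathbb C),\mathbb R)$.

\begin{lemma}\label{lem:borel}
Let $\varphi\colon\mathrm{SL}_2(\mathbb C)\to\mathrm{SL}_m(\mathbb C)$ be a nontrivial algebraic homomorphism with $\varphi(\mathrm{SU}(2))\subset\mathrm{SU}(m)$. Then $\varphi^*[\beta]=c\,[\mathrm{vol}]$ in $H^3_c(\mathrm{SL}_2(\mathbb C),\mathbb R)$ with $c\neq0$.
\end{lemma}

\begin{proof}
On $\mathfrak p_m$ let $\omega_m(X,Y,Z)=\mathrm{Im}\,\mathrm{tr}(X[Y,Z])$. It is invariant under conjugation by $\mathrm{SU}(m)$, antisymmetric in $Y,Z$ and invariant under cyclic permutations, hence alternating. The differential $d\varphi$ is $\mathbb C$-linear and maps $\mathfrak{su}(2)$ to $\mathfrak{su}(m)$, so it maps $\mathfrak p_2$ to $\mathfrak p_m$. The equivariant map $\Phi\colon X_2\to X_m$, $go\mapsto\varphi(g)o$, sends $g\exp(tY)o$ to $\varphi(g)\exp(t\,d\varphi(Y))o$. So it sends cone simplices to cone simplices, and $\varphi^*I(\omega_m)=I(\Phi^*\omega_m)$. The form $\Phi^*\omega_m$ is invariant of top degree, so it is $c_1\,\mathrm{dvol}$. To see that $c_1\neq0$, take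
\[
P_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad P_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad P_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad[P_1,P_2]=2iP_3 .
\]
The matrix $H=d\varphi(P_3)$ is Hermitian, and nonzero because $d\varphi\neq0$ and $\mathfrak{sl}_2(\mathbb C)$ is simple. Hence
\[
(\Phi^*\omega_m)(P_3,P_1,P_2)=\mathrm{Im}\,\mathrm{tr}(H\cdot2iH)=2\,\mathrm{tr}(H^2)>0 .
\]
In particular $\omega_m\neq0$, so $[I(\omega_m)]$ generates the one-dimensional space $H^3_c(\mathrm{SL}_m(\mathbb C),\mathbb R)$ and $[\beta]=c_2[I(\omega_m)]$ with $c_2\neq0$. Finally $I(\mathrm{dvol})=\mathrm{vol}$. If the four vertices lie in a plane of $\mathbb H^3$, both simplices lie in it and both integrals vanish. Otherwise the cone simplex is another parametrization of the geodesic simplex, a homeomorphism that is a diffeomorphism in the interior and matches each face with the same face, so it has the same orientation. Thus $c=c_1c_2$.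
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
\emph{A copy of $\mathrm{SU}(2)$.} By the structure theorem \cite[Theorem 9.24]{HM}, the commutator subgroup of $G^0$ is the quotient of a product of simply connected simple compact Lie groups by a totally disconnected central subgroup; the product is nonempty since $G^0$ is nonabelian. A root of one factor gives a subalgebra $\mathfrak{su}(2)$ of its Lie algebra, hence a nontrivial continuous homomorphism from $\mathrm{SU}(2)$ to that factor. Its image is connected and nontrivial, so it is not contained in the totally disconnected subgroup, and we obtain a nontrivial continuous $\psi\colon\mathrm{SU}(2)\to G$. By the Peter--Weyl theorem, finite-dimensional unitary representations separate the points of $G$, so there is $\rho_0\colon G\to\mathrm U(m-1)$ with $\rho_0\psi\neq1$. Put $\rho=\rho_0\oplus(\det\rho_0)^{-1}\colon G\to\mathrm{SU}(m)$ and $r=\rho\psi\neq1$.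

\emph{The cocycle.} Let $\Gamma,\theta,\sigma$ be as in Proposition~\ref{prop:lattice} for $\mathrm{SU}(2)$, and let $b$ be the pullback of $\beta$ along $\sigma\rho\colon G^\delta\to\mathrm{SL}_m(\mathbb C)$. It is a bounded cocycle. We show that its pullback along $\psi\theta\colon\Gamma\to G^\delta$, which is the pullback of $\beta$ along $\sigma r\theta$, is not a coboundary.

\emph{Moving $\sigma$ past $r$.} The representation $r$ is a direct sum of symmetric powers of $\mathbb C^2$. So $r(u)=c_0r_0(u)c_0^{-1}$ with $c_0\in\mathrm{GL}_m(\mathbb C)$, where $r_0\colon\mathrm{SL}_2(\mathbb C)\to\mathrm{SL}_m(\mathbb C)$ is that direct sum in the monomial bases. The entries of $r_0(u)$ are polynomials with integer coefficients in the entries of $u$, so $\sigma r_0=r_0\sigma$. Let $\varphi=c_0r_0c_0^{-1}$; it is algebraic and restricts to $r$ on $\mathrm{SU}(2)$, so Lemma~\ref{lem:borel} applies to it. For $\gamma\in\Gamma$,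
\[
\sigma r\theta(\gamma)=\sigma(c_0)\,r_0(\sigma\theta(\gamma))\,\sigma(c_0)^{-1}=a\,\varphi(\sigma\theta(\gamma))\,a^{-1},\qquad a=\sigma(c_0)c_0^{-1}.
\]
After rescaling, $a\in\mathrm{SL}_m(\mathbb C)$, and inner automorphisms act trivially on group cohomology. So in $H^3(\Gamma,\mathbb R)$ the pullback of $[b]$ equals $(\sigma\theta)^*\varphi^*[\beta]=c\,(\sigma\theta)^*[\mathrm{vol}]$ with $c\neq0$, which is nonzero by Lemma~\ref{lem:vol}. Hence $[b]\neq0$ in $H^3(G^\delta,\mathbb R)$, and Theorem~\ref{thm:criterion} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]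
In a compact Lie group $G^0$ is open, and it is a torus if and only if it is abelian. If it is, (b) gives vanishing; if not, (a) gives a nonzero group in degree $3$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BBI} Bucher, Burger and Iozzi, \emph{The bounded Borel class and 3-manifold groups}, Duke Math. J. 167 (2018).
\bibitem{Dup} Dupont, Topology 15 (1976).
\bibitem{HM} Hofmann and Morris, \emph{The Structure of Compact Groups}.
\bibitem{MR} Maclachlan and Reid, \emph{The Arithmetic of Hyperbolic 3-Manifolds}.
\bibitem{Sch} Peter Scholze, \emph{Lectures on Analytic Geometry}, arXiv:2605.03655 (2026).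
\bibitem{LTE} Peter Scholze, \emph{Liquid tensor experiment}, Exp. Math. (2022).
\bibitem{Stacks} \emph{The Stacks Project}, Tag 01EW.
\end{thebibliography}
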